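\title{A $P$-minimal field with no $P$-minimal expansion having definable Skolem functions}

\begin{abstract}
We construct a field $\mathbb{K}$ elementarily equivalent to $\mathbb{Q}_p$ and a binary relation $B$ on its valuation ring such that $(\mathbb{K},B)$ is $P$-minimal and no $P$-minimal expansion of $(\mathbb{K},B)$ has definable Skolem functions. This gives a negative answer to a question of Cubides Kovacsics and Nguyen. The relation $B$ is modeled on the graph of an exponential function thickened by a ball of infinitesimal radius. The field $\mathbb{K}$ is built by transfinite recursion so that every function of one variable definable in a $P$-minimal expansion of the ring $\mathbb{K}$ is semialgebraic. It follows that having a $P$-minimal expansion with definable Skolem functions is not invariant under elementary equivalence.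
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Fix a prime $p$ and let $\mathcal{L}_{\mathrm{ring}}=(+,-,\cdot,0,1)$ be the language of rings. A field is \emph{$p$-adically closed} if it is elementarily equivalent in $\mathcal{L}_{\mathrm{ring}}$ to a finite extension of $\mathbb{Q}_p$. Throughout, \emph{definable} means definable with parameters, and \emph{semialgebraic} means $\mathcal{L}_{\mathrm{ring}}$-definable. An \emph{expansion} of a structure $(K,\mathcal{L})$ is a structure $(K,\mathcal{L}')$ with $\mathcal{L}'\supseteq\mathcal{L}$ that interprets the symbols of $\mathcal{L}$ in the same way; we allow $\mathcal{L}'=\mathcal{L}$.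

\begin{definition}
Let $K$ be a $p$-adically closed field and $\mathcal{L}\supseteq\mathcal{L}_{\mathrm{ring}}$. The structure $(K,\mathcal{L})$ is \emph{$P$-minimal}, or a \emph{$P$-minimal field}, if for every $(K',\mathcal{L})$ elementarily equivalent to $(K,\mathcal{L})$, every $\mathcal{L}$-definable subset of $K'$ is semialgebraic.
\end{definition}

\begin{definition}
A structure $(K,\mathcal{L})$ has \emph{definable Skolem functions} if for every definable $X\subseteq K^{n+m}$, with projection $\pi(X)\subseteq K^n$ onto the first $n$ coordinates, there is a definable function $s:\pi(X)\to K^m$ with $(x,s(x))\in X$ for all $x\in\pi(X)$.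
\end{definition}

The first definition says that the extra structure creates no new subsets of the line, while it may create many new subsets of the plane. The second says that one can choose, definably, a point from each member of a definable family of nonempty sets. Over an ordered field the analog of the first condition gives the second almost for free: if the definable subsets of the line are finite unions of points and intervals, then a bounded interval $(a,b)$ has the distinguished point $(a+b)/2$. A $p$-adic ball has no distinguished point, since each of its points is a center. So a definable family of balls need not come with a definable choice of centers.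

In the two basic examples the choice exists all the same. A $p$-adically closed field in $\mathcal{L}_{\mathrm{ring}}$ is $P$-minimal by definition, and it has definable Skolem functions \cite{vdD}. The field $\mathbb{Q}_p$ in the subanalytic language $\mathcal{L}_{\mathrm{an}}$, recalled in Section~\ref{sec:tame}, is $P$-minimal \cite{vdDHM} and has definable Skolem functions \cite{DvdD}. There are also $P$-minimal fields without definable Skolem functions. An example is a certain non-standard $p$-adically closed field $K$ in a language $\mathcal{L}_A$ intermediate between the semialgebraic and the subanalytic one. In that example the defect can be repaired, because $(K,\mathcal{L}_{\mathrm{an}})$ is a $P$-minimal expansion with definable Skolem functions. This leads to the following question, posed in \cite{CN}.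

\begin{quote}
\textbf{Question.} Does every $P$-minimal field have a $P$-minimal expansion with definable Skolem functions?
\end{quote}

The expansion has to be $P$-minimal for the question to have content: otherwise one adds Skolem functions for all formulas. One would guess that the answer is yes. What is missing is a function that picks centers of balls, there is a great deal of freedom in picking them, and in the example above a tame choice is available. The answer is nevertheless no. A tame choice function takes values in the field, and a field can be built so that the values of every such function are missing from it.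

For a field $K\equiv\mathbb{Q}_p$ let $\mathcal{O}_K$, or $\mathcal{O}$, be the set defined by the ring formula $\exists y\,(y^q=1+px^q)$, where $q$ is a fixed prime different from $p$. In $\mathbb{Q}_p$ this formula defines $\mathbb{Z}_p$: for $x\in\mathbb{Z}_p$ Hensel's lemma gives $y$, and for $x\notin\mathbb{Z}_p$ the valuation of $1+px^q$ is $1+qv(x)$, which is not divisible by $q$. So $\mathcal{O}_K$ is a valuation ring of $K$. Put $\mathcal{L}_B=\mathcal{L}_{\mathrm{ring}}\cup\{B\}$ with $B$ a binary relation symbol, and write $(K,B)$ for an $\mathcal{L}_B$-structure.

\begin{theorem}\label{thm:A}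
There are a field $\mathbb{K}\equiv\mathbb{Q}_p$ and a relation $B\subseteq\mathcal{O}_{\mathbb{K}}^2$ such that $(\mathbb{K},B)$ is $P$-minimal, every fiber $B_x=\{y:(x,y)\in B\}$ with $x\in\mathcal{O}_{\mathbb{K}}$ is nonempty, and no $P$-minimal expansion of $(\mathbb{K},B)$ has a definable function $g:\mathcal{O}_{\mathbb{K}}\to\mathbb{K}$ with $g(x)\in B_x$ for all $x$. In particular, no $P$-minimal expansion of $(\mathbb{K},B)$ has definable Skolem functions.
\end{theorem}

The obstruction lies in the field, and it can be stated without $B$.

\begin{theorem}\label{thm:B}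
The field $\mathbb{K}$ constructed for Theorem~\ref{thm:A} has the following properties.
\begin{enumerate}
\item[(1)] In every $P$-minimal expansion of the ring $\mathbb{K}$, every definable function $g:X\to\mathbb{K}$ with $X\subseteq\mathbb{K}$ is semialgebraic.
\item[(2)] In every $P$-minimal expansion of the ring $\mathbb{K}$ with definable Skolem functions, every definable subset of every $\mathbb{K}^n$ is semialgebraic.
\end{enumerate}
Consequently, a $P$-minimal expansion of the ring $\mathbb{K}$ has a $P$-minimal expansion with definable Skolem functions if and only if all its definable sets are semialgebraic. The structure $(\mathbb{K},B)$ is $P$-minimal, and $B$ is not semialgebraic.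
\end{theorem}

\begin{corollary}\label{cor:C}
Having a $P$-minimal expansion with definable Skolem functions is not invariant under elementary equivalence.
\end{corollary}

The proof is in ZFC and has two halves. The first produces a complete $\mathcal{L}_B$-theory $T$ of $P$-minimal fields in whose models $B$ has no section with graph inside an algebraic curve. The second produces a model $(\mathbb{K},B)$ of $T$ such that, in any $P$-minimal expansion of the ring $\mathbb{K}$, the graph of any definable function of one variable lies inside an algebraic curve. Section~\ref{sec:Qp} shows both ideas over $\mathbb{Q}_p$. Section~\ref{sec:tame} collects what $P$-minimality says about functions of one variable. Section~\ref{sec:T} defines $T$ and gives a criterion for being a model. Sections~\ref{sec:pair} and~\ref{sec:construction} construct $\mathbb{K}$, Section~\ref{sec:global} proves that definable functions on $\mathbb{K}$ are algebraic, and Section~\ref{sec:proofs} deduces the theorems.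

\section{The two ideas over $\mathbb{Q}_p$}\label{sec:Qp}

\subsection{A thickened transcendental graph}

Let $v$ be the $p$-adic valuation and let $\mathbb{Z}_p\langle X\rangle$ be the ring of power series with coefficients in $\mathbb{Z}_p$ tending to $0$. Evaluation at a point of $\mathbb{Z}_p$ is a ring homomorphism $\mathbb{Z}_p\langle X\rangle\to\mathbb{Z}_p$. Put
\[
f(X)=\exp(p^2X)=\sum_{i\ge0}\frac{p^{2i}}{i!}X^i .
\]
For $i\ge1$ we have $v(i!)=\sum_{j\ge1}\lfloor i/p^j\rfloor<i/(p-1)\le i$, and therefore
\begin{equation}\label{eq:coef}
v(p^{2i}/i!)\ge i+1\qquad(i\ge1).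
\end{equation}
So $f\in\mathbb{Z}_p\langle X\rangle$. Since $x^i-y^i\in(x-y)\mathbb{Z}_p$ for $x,y\in\mathbb{Z}_p$, the function $f:\mathbb{Z}_p\to\mathbb{Z}_p$ satisfies
\begin{equation}\label{eq:lip}
f(x)-f(y)\in(x-y)\mathbb{Z}_p .
\end{equation}

\begin{lemma}\label{lem:transc}
For every nonzero $P\in\mathbb{Q}_p[X,Y]$ there are only finitely many $x\in\mathbb{Z}_p$ with $P(x,f(x))=0$.
\end{lemma}

\begin{proof}
First, the series $f$ is transcendental over $\mathbb{Q}_p(X)$. Otherwise let $Y^d+\sum_{i<d}a_iY^i$ be its minimal polynomial; $a_0\neq0$ because $f\neq0$. Differentiate $f^d+\sum_{i<d}a_if^i=0$ using $f'=p^2f$, and subtract $dp^2$ times the relation: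
\[
\sum_{i<d}\bigl(a_i'+(i-d)p^2a_i\bigr)f^i=0 .
\]
By minimality all coefficients vanish, so $a_0'/a_0=dp^2$. But if $a_0=r/s$ with nonzero polynomials $r,s$, then $a_0'/a_0=(r's-rs')/(rs)$ is $0$ or has numerator of smaller degree than its denominator, so it is not a nonzero constant.

Now scale $P$ to have coefficients in $\mathbb{Z}_p$. Then $s(X)=P(X,f(X))=\sum_is_iX^i$ is a nonzero element of $\mathbb{Z}_p\langle X\rangle$. Suppose that $s$ has infinitely many zeros in $\mathbb{Z}_p$; by compactness they accumulate at some $a\in\mathbb{Z}_p$. The series $s(a+X)=\sum_mb_mX^m$, with $b_m=\sum_{i\ge m}\binom{i}{m}s_ia^{i-m}$, lies in $\mathbb{Z}_p\langle X\rangle$ and is nonzero, since substituting $X-a$ recovers $s$. Let $b_m$ be its first nonzero coefficient. For $x\neq0$ with $v(x)>v(b_m)$ we have $s(a+x)\in x^m(b_m+x\mathbb{Z}_p)$, so $s(a+x)\neq0$. This contradicts the accumulation of zeros at $a$.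
\end{proof}

For $n\ge0$ thicken the graph of $f$ by balls of radius $p^n$:
\[
B^{(n)}=\{(x,y)\in\mathbb{Z}_p^2:\ y-f(x)\in p^n\mathbb{Z}_p\}.
\]
For $n\ge1$ the polynomial $\sum_{i<n}\frac{p^{2i}}{i!}x^i$ is congruent to $f(x)$ modulo $p^n$ by \eqref{eq:coef}. So $B^{(n)}$ is semialgebraic and has a polynomial section. The point is that the degree of such a section cannot stay bounded. For $d\ge0$ let $\sigma_d$ be the $\mathcal{L}_B$-sentence
\[
\sigma_d:\quad \exists(c_{ij})_{i+j\le d}\text{ not all }0\ \ \forall x\in\mathcal{O}\ \ \exists y\ \Bigl(B(x,y)\wedge\sum_{i+j\le d}c_{ij}x^iy^j=0\Bigr),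
\]
which says that some algebraic curve of degree at most $d$ meets $B$ above every point of $\mathcal{O}$.

\begin{example}\label{ex:line}
The sentence $\sigma_1$ fails in $(\mathbb{Q}_p,B^{(n)})$ for $n\ge5$. Suppose that a line $c_{00}+c_{10}x+c_{01}y=0$ contains points $(0,y_0),(1,y_1),(2,y_2)$ of $B^{(n)}$. If $c_{01}=0$, then $x=0$ and $x=1$ give $c_{00}=c_{10}=0$. So the line is a graph $y=\alpha x+\beta$, and $y_0-2y_1+y_2=0$. Hence $p^n$ divides
\[
f(0)-2f(1)+f(2)=\sum_{i\ge2}\frac{p^{2i}}{i!}\,(2^i-2)=p^4+p^6+\sum_{i\ge4}\frac{p^{2i}}{i!}\,(2^i-2).
\]
By \eqref{eq:coef} the last sum has valuation at least $5$, so the total has valuation $4$ and $n\le4$.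
\end{example}

For general $d$, compactness replaces the explicit computation.

\begin{proposition}\label{prop:sigma}
For each $d$, the sentence $\sigma_d$ holds in $(\mathbb{Q}_p,B^{(n)})$ for only finitely many $n$.
\end{proposition}

\begin{proof}
Suppose that $\sigma_d$ holds for infinitely many $n$, witnessed by $P_n=\sum c^{(n)}_{ij}X^iY^j$. Multiply $P_n$ by a power of $p$ so that $\min_{i,j}v(c^{(n)}_{ij})=0$. For $x\in\mathbb{Z}_p$ there is $y\in\mathbb{Z}_p$ with $y\equiv f(x)\bmod p^n$ and $P_n(x,y)=0$; as $P_n$ has coefficients in $\mathbb{Z}_p$, this gives $P_n(x,f(x))\in p^n\mathbb{Z}_p$. The coefficient vectors over $\mathbb{Z}_p$ with minimal valuation $0$ form a compact set, so a subsequence of $(P_n)$ converges coefficientwise to some $P_\infty\neq0$. For each $x\in\mathbb{Z}_p$, the value $P_\infty(x,f(x))$ is the limit of $P_n(x,f(x))$ along the subsequence, which is $0$. This contradicts Lemma~\ref{lem:transc}.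
\end{proof}

In an ultraproduct of the structures $(\mathbb{Q}_p,B^{(n)})$ all $\sigma_d$ therefore fail at once. There $f$ is still a section of $B$, and adding $f$ to the language keeps the structure $P$-minimal. The second idea removes $f$, and every other tame function that is not algebraic, by shrinking the field.

\subsection{Omitting values}

Let $N$ be a field. For $A\subseteq N$ let $\operatorname{cl}(A)$ be the set of elements of $N$ algebraic over the subfield generated by $A$. Then $\operatorname{cl}(A)$ is a subfield with $\operatorname{cl}(\operatorname{cl}(A))=\operatorname{cl}(A)$ and $|\operatorname{cl}(A)|\le|A|+\aleph_0$. The operator is finitary: each element of $\operatorname{cl}(A)$ lies in $\operatorname{cl}(A_0)$ for a finite $A_0\subseteq A$. It has exchange: if $y\in\operatorname{cl}(A\cup\{x\})\setminus\operatorname{cl}(A)$, then $x\in\operatorname{cl}(A\cup\{y\})$. Call $A$ \emph{closed} if $A=\operatorname{cl}(A)$. Clearing denominators in an equation of $y$ over $A(x)$ shows: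
\begin{equation}\label{eq:poly}
A\text{ closed},\ y\in\operatorname{cl}(A\cup\{x\})\ \Longrightarrow\ P(x,y)=0\text{ for some nonzero }P\in A[X,Y].
\end{equation}
We shall build a closed field by admitting elements while keeping other elements forbidden forever. The next lemma says that admitting sufficiently independent elements never lets a forbidden one in.

\begin{lemma}\label{lem:free}
Let $A\subseteq G\subseteq N$ with $A$ closed, and let $(x_n)$ be a finite or infinite sequence with $x_n\notin\operatorname{cl}(G\cup\{x_i:i<n\})$ for all $n$. Then $\operatorname{cl}(A\cup\{x_0,x_1,\dots\})\cap G=A$.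
\end{lemma}

\begin{proof}
Suppose that $y\in G\setminus A$ lies in the closure. Take the least $m$ with $y\in\operatorname{cl}(A\cup\{x_i:i\le m\})$. Then $y\notin\operatorname{cl}(A\cup\{x_i:i<m\})$; for $m=0$ this holds because $A$ is closed. By exchange, $x_m\in\operatorname{cl}(A\cup\{x_i:i<m\}\cup\{y\})\subseteq\operatorname{cl}(G\cup\{x_i:i<m\})$, a contradiction.
\end{proof}

\begin{example}\label{ex:omit}
Take $N=\mathbb{Q}_p$. We construct a closed subfield $K$ containing $f(\mathbb{Q}\cap\mathbb{Z}_p)$ such that no function $g:K\cap\mathbb{Z}_p\to K$ that is continuous at all but finitely many points agrees with $f$ on $\mathbb{Q}\cap\mathbb{Z}_p$.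

Let $A_0=\operatorname{cl}(f(\mathbb{Q}\cap\mathbb{Z}_p))$ and $F_0=\emptyset$. Suppose that $A_n$ is closed and countable and $F_n$ is finite and disjoint from $A_n$; put $G_n=\operatorname{cl}(A_n\cup F_n)$. By \eqref{eq:poly} and Lemma~\ref{lem:transc}, only countably many $x\in\mathbb{Z}_p$ have $f(x)\in\operatorname{cl}(A_n\cup\{x\})$, as there are countably many polynomials over $A_n$. So there is $x_n\in\mathbb{Z}_p\setminus G_n$ with $f(x_n)\notin\operatorname{cl}(A_n\cup\{x_n\})$. Admit $x_n$ and forbid $f(x_n)$: put $A_{n+1}=\operatorname{cl}(A_n\cup\{x_n\})$ and $F_{n+1}=F_n\cup\{f(x_n)\}$. These sets are disjoint by Lemma~\ref{lem:free} and the choice of $x_n$. The field $K=\bigcup_nA_n$ contains the distinct points $x_n$ and none of the values $f(x_n)$. If $g$ agrees with $f$ on $\mathbb{Q}\cap\mathbb{Z}_p$ and is continuous at $x_n$, then $g(x_n)$ is the limit of $f(d)$ as $d\to x_n$ in $\mathbb{Q}$, so $g(x_n)=f(x_n)\notin K$. Thus a function $g$ with values in $K$ is discontinuous at every $x_n$. One step of the construction would not suffice, since $g$ is allowed finitely many discontinuities.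
\end{example}

The example depends only on the restriction of $f$ to the dense subfield $\mathbb{Q}$. There are $(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$ functions $\mathbb{Q}\cap\mathbb{Z}_p\to\mathbb{Q}_p$, no more than elements of $\mathbb{Q}_p$. A recursion of length $2^{\aleph_0}$ can thus visit all of them, and at each stage fewer than $2^{\aleph_0}$ elements have been admitted or forbidden. Since functions definable in $P$-minimal fields are continuous off a finite set (Lemma~\ref{lem:cont}), this deals with all $P$-minimal expansions at once, whatever their language.

Three things are missing over $\mathbb{Q}_p$. The thickening must have infinitesimal radius, so the field must be non-standard. The relation $B$ must keep its theory when restricted to a subfield that is not closed under $f$. Finally, the recursion will only show that a definable function is algebraic on some ball inside every ball, and to bound the degrees we need decreasing sequences of infinite semialgebraic sets to have a ball in their intersection; in a subfield $K$ of $\mathbb{Q}_p$ this fails for the sets $K\cap p^n\mathbb{Z}_p$.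

\section{Functions of one variable in $P$-minimal fields}\label{sec:tame}

Let $K\equiv\mathbb{Q}_p$, let $v$ be the valuation with ring $\mathcal{O}=\mathcal{O}_K$, and let $vK=v(K^\times)$ be its value group. The following first-order properties pass from $\mathbb{Q}_p$ to $K$. The valuation $v$ is \emph{henselian}: if $Q\in\mathcal{O}[Y]$ and $a\in\mathcal{O}$ satisfy $v(Q(a))>0=v(Q'(a))$, then $Q$ has a root $b$ with $v(b-a)>0$. The element $1=v(p)$ is the least positive element of $vK$, and every element of $vK$ is congruent modulo $n\cdot vK$ to one of $0,1,\dots,n-1$. The ring $\mathcal{O}$ is the union of the $p$ cosets $i+p\mathcal{O}$, $0\le i<p$.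

A \emph{ball} is a set $c+u\mathcal{O}$ with $u\neq0$. A ball containing $x$ has the form $x+u\mathcal{O}$, so two balls that meet are nested. Balls are infinite and form a basis of the valuation topology. We use these standard facts; for (P1)--(P3) see \cite{Mac,PR}, and for (P4) see \cite{vdD}.
\begin{enumerate}
\item[(P1)] An infinite semialgebraic subset of $K$ contains a ball.
\item[(P2)] If $S\subseteq K^\times$ is semialgebraic and $v(S)$ is nonempty and bounded above, then $v(S)$ has a maximum. (This is a first-order scheme that holds in $\mathbb{Q}_p$, where $v(S)\subseteq\mathbb{Z}$.)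
\item[(P3)] The theory of $\mathbb{Q}_p$ in $\mathcal{L}_{\mathrm{ring}}$ is model complete: if $K\subseteq K'$ are fields elementarily equivalent to $\mathbb{Q}_p$, then $K\preceq K'$.
\item[(P4)] The structure $(K,\mathcal{L}_{\mathrm{ring}})$ has definable Skolem functions.
\end{enumerate}
The language $\mathcal{L}_{\mathrm{an}}$ extends $\mathcal{L}_{\mathrm{ring}}$ by an $m$-ary function symbol for each power series in $m$ variables with coefficients in $\mathbb{Z}_p$ tending to $0$; in $\mathbb{Q}_p$ it is interpreted as the function given by the series on $\mathbb{Z}_p^m$ and by $0$ elsewhere.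

For the rest of this section $(K,\mathcal{L})$ is $P$-minimal, $K\equiv\mathbb{Q}_p$, and definable means $\mathcal{L}$-definable. By (P1), a definable $X\subseteq K$ is infinite if and only if it contains a ball. In particular
\begin{equation}\label{eq:int}
X\setminus\operatorname{int}(X)\ \text{ is finite for every definable }X\subseteq K,
\end{equation}
because a ball inside $X\setminus\operatorname{int}(X)$ would be an open subset of $X$ and so would lie in $\operatorname{int}(X)$.

$P$-minimality passes to reducts. This needs an argument, since a structure elementarily equivalent to the reduct need not be the reduct of a structure elementarily equivalent to $(K,\mathcal{L})$.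

\begin{lemma}\label{lem:reduct}
Let $\mathcal{L}_0\supseteq\mathcal{L}_{\mathrm{ring}}$ be a language whose symbols are interpreted on $K$ by $\mathcal{L}$-definable sets and functions, parameters allowed. Then $(K,\mathcal{L}_0)$, and every structure elementarily equivalent to it, is $P$-minimal.
\end{lemma}

\begin{proof}
Add to $\mathcal{L}$ constants for elements of $K$, and then symbols for sets and functions defined without parameters in the resulting language. A model of the new theory is a model of the old one with the same definable sets, so $P$-minimality is preserved, and we may assume $\mathcal{L}_0\subseteq\mathcal{L}$. Let $(K',\mathcal{L}_0)\equiv(K,\mathcal{L}_0)$. The $\mathcal{L}$-theory of $K$ together with the elementary $\mathcal{L}_0$-diagram of $K'$ is consistent: if $K'\models\chi(a)$, then $K\models\exists z\,\chi(z)$, so a finite part of the diagram can be realized in $K$. Hence there is $(K'',\mathcal{L})\equiv(K,\mathcal{L})$ with $K'\preceq K''$ in $\mathcal{L}_0$. Let $X=\varphi(K',a)\subseteq K'$ with $\varphi$ an $\mathcal{L}_0$-formula. Then $\varphi(K'',a)=\psi(K'',b)$ for a ring formula $\psi$ and a tuple $b$ in $K''$.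 The statement $\exists z\,\forall x\,(\varphi(x,a)\leftrightarrow\psi(x,z))$ holds in $K''$, hence in $K'$, so $X$ is semialgebraic. The last claim holds because $P$-minimality is a property of the complete theory.
\end{proof}

The next lemma is where we use that the definition of $P$-minimality quantifies over all models and not only over $K$.

\begin{lemma}\label{lem:unif}
Let $(S_e)_{e\in E}$ be a definable family of finite subsets of $K$. Then there is an integer $M$ with $|S_e|\le M$ for all $e$. If the sets $S_e$ form a chain under inclusion, then $\bigcup_eS_e$ is finite.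
\end{lemma}

\begin{proof}
If there is no such $M$, compactness gives an elementary extension of $(K,\mathcal{L})$ and a parameter $e$ in it with $S_e$ infinite. There $S_e$ is semialgebraic by $P$-minimality, so it contains a ball. But ``no $S_e$ contains a ball'' is first-order and holds in $K$. For a chain, any $M+1$ points of the union would lie in a single $S_e$.
\end{proof}

\begin{lemma}\label{lem:cont}
Let $X$ be a ball and $g:X\to K$ definable. Then $g$ is continuous at all but finitely many points of $X$.
\end{lemma}

\begin{proof}
For $e\in K^\times$ let $S_e$ be the set of $x\in X$ such that for every $\delta\neq0$ there is $x'\in X\cap(x+\delta\mathcal{O})$ with $g(x')-g(x)\notin e\mathcal{O}$. If $v(e)\le v(e')$ then $S_e\subseteq S_{e'}$, so the $S_e$ form a definable chain, and their union is the set of discontinuities. Suppose that the union is infinite. By Lemma~\ref{lem:unif} some $S_e$ is infinite, so it contains a ball $U_1$. We find a ball $U_2\subseteq U_1$ with $g(x')-g(x)\in e\mathcal{O}$ for all $x,x'\in U_2$. If $g|_{U_1}$ has an infinite fiber, take a ball $U_2$ inside that fiber. Otherwise $g(U_1)$ is infinite, so it contains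 a ball, which we shrink to a ball $V=y_0+e'\mathcal{O}$ with $e'\in e\mathcal{O}$. The definable set $U_1\cap g^{-1}(V)$ maps onto $V$, so it is infinite and contains a ball $U_2$. Now any $x\in U_2$, with $\delta$ such that $U_2=x+\delta\mathcal{O}$, violates the definition of $S_e$, although $x\in U_1\subseteq S_e$.
\end{proof}

The function $x\mapsto p^{v(x)}$ on $\mathbb{Q}_p^\times$ is locally constant, and its image is infinite and contains no ball. The last lemma excludes such functions. Lemma~\ref{lem:unif} reduces it to functions that are constant on the cosets of $\varepsilon\mathcal{O}$ in $\varepsilon^{-1}\mathcal{O}$. In $\mathbb{Q}_p$ there are finitely many such cosets, but in a non-standard field there may be infinitely many, and (P2) takes the place of induction on the radius.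

\begin{lemma}\label{lem:locconst}
Let $X\subseteq K$ be open and definable, and let $h:X\to K$ be definable and locally constant. Then $h(X)$ is finite.
\end{lemma}

\begin{proof}
For $0\neq\varepsilon\in\mathcal{O}$ let $X_\varepsilon$ be the set of $x\in X\cap\varepsilon^{-1}\mathcal{O}$ such that $x+\varepsilon\mathcal{O}\subseteq X$ and $h$ is constant on $x+\varepsilon\mathcal{O}$. As $\varepsilon\mathcal{O}\subseteq\varepsilon^{-1}\mathcal{O}$, the set $X_\varepsilon$ is a union of cosets of $\varepsilon\mathcal{O}$. The sets $X_\varepsilon$ increase with $v(\varepsilon)$, and their union is $X$ because $X$ is open and $h$ is locally constant. So the sets $h(X_\varepsilon)$ form a definable chain with union $h(X)$. Suppose that $h(X)$ is infinite. By Lemma~\ref{lem:unif} some $h(X_\varepsilon)$ is infinite. Fix such an $\varepsilon$ and let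
\[
S=\{u\in K^\times:\ -v(\varepsilon)\le v(u)\le v(\varepsilon)\text{ and }h\bigl(X_\varepsilon\cap(c+u\mathcal{O})\bigr)\text{ is infinite for some }c\}.
\]
Replacing ``is infinite'' by ``contains a ball'' shows that $S$ is definable, hence semialgebraic. We have $\varepsilon^{-1}\in S$, with $c=0$. No $u$ with $v(u)=v(\varepsilon)$ lies in $S$, since $X_\varepsilon\cap(c+\varepsilon\mathcal{O})$ is empty or a coset on which $h$ is constant. Let $u\in S$, witnessed by $c$. Then $v(u)<v(\varepsilon)$, so $v(pu)\le v(\varepsilon)$. The ball $c+u\mathcal{O}$ is the union of the $p$ balls $c+iu+pu\mathcal{O}$, and on one of them $h|_{X_\varepsilon}$ has infinite image; so $pu\in S$. Thus $v(S)$ is nonempty, bounded above and has no maximum, contradicting (P2).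
\end{proof}

\section{The theory $T$ and a criterion for its models}\label{sec:T}

Let $\mathcal{U}$ be a nonprincipal ultrafilter on $\omega$ and let
\[
(K_1,B_1)=\prod_n(\mathbb{Q}_p,B^{(n)})/\mathcal{U},\qquad T=\operatorname{Th}(K_1,B_1).
\]
The field $K_1$ also carries the structure $(K_1,\mathcal{L}_{\mathrm{an}})$, the ultrapower of $(\mathbb{Q}_p,\mathcal{L}_{\mathrm{an}})$. With $c=[p^n]_n\in K_1$, \L o\'s' theorem gives
\begin{equation}\label{eq:B1}
B_1=\{(x,y)\in\mathcal{O}^2:\ y-f(x)\in c\mathcal{O}\}.
\end{equation}

\begin{proposition}\label{prop:T}
Let $(K,B)\models T$.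
\begin{enumerate}
\item[(a)] $K\equiv\mathbb{Q}_p$, and $(K,B)$ is $P$-minimal.
\item[(b)] $B\subseteq\mathcal{O}^2$, and there is $u\in K^\times$ such that every fiber $B_x$ with $x\in\mathcal{O}$ is a coset of $u\mathcal{O}$.
\item[(c)] The sentence $\sigma_d$ fails in $(K,B)$ for every $d$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) In every model of $\operatorname{Th}(\mathbb{Q}_p,\mathcal{L}_{\mathrm{an}})$ every definable subset of the field is semialgebraic \cite{vdDHM}, so $(K_1,\mathcal{L}_{\mathrm{an}})$ is $P$-minimal. By \eqref{eq:B1} the relation $B_1$ is definable in it with the parameter $c$. Apply Lemma~\ref{lem:reduct}. (b) This is first-order and holds in $K_1$, where $(B_1)_x=f(x)+c\mathcal{O}$. (c) By Proposition~\ref{prop:sigma} the set of $n$ with $(\mathbb{Q}_p,B^{(n)})\models\sigma_d$ is finite, so it is not in $\mathcal{U}$.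
\end{proof}

We need models of $T$ that are not closed under $f$, so \eqref{eq:B1} cannot be used to recognize them. The way out is that $B_1$ does not see perturbations much smaller than $c$. It is therefore pulled back from the residue field of a coarser valuation, of residue characteristic $0$, and for such valuations the theory of the field is determined by the residue field and the value group, even when the residue field carries extra structure.

\subsection{Coarsening}

Let $\Delta=\{\gamma\in vK_1:|\gamma|\le m\,v(c)\text{ for some }m\in\omega\}$, the convex subgroup generated by $v(c)$. It contains $\mathbb{Z}=\mathbb{Z}\,v(p)$, since $v(c)=[n]_n$ exceeds every integer. It is proper, since $v([p^{n^2}]_n)=[n^2]_n$ exceeds every $m\,v(c)$. Let $w$ be the composition of $v$ with $vK_1\to\Gamma_1=vK_1/\Delta$. It is a nontrivial valuation. Its ring $R$ consists of $0$ and the $x$ with $v(x)\ge\delta$ for some $\delta\in\Delta$, and its maximal ideal $\mathfrak{m}$ consists of $0$ and the $x$ with $v(x)>\Delta$. Hence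
\begin{equation}\label{eq:chain}
\mathfrak{m}\subseteq c\mathcal{O}\subseteq p\mathcal{O}\subseteq\mathcal{O}\subseteq R .
\end{equation}
Let $k=R/\mathfrak{m}$; then $|k|\le|K_1|\le2^{\aleph_0}$.

\begin{lemma}\label{lem:coarse}
The valuation $w$ is henselian, $k$ has characteristic $0$, and $\Gamma_1$ is divisible. The relation $B_1$ is the preimage in $R^2$ of a relation $b\subseteq k^2$.
\end{lemma}

\begin{proof}
Let $Q\in R[Y]$ and $a\in R$ with $Q(a)\in\mathfrak{m}$ and $Q'(a)\in R^\times$; we may assume $Q(a)\neq0$. Write $Q(a+Y)=Q(a)+Q'(a)Y+\sum_{i\ge2}r_iY^i$ with $r_i\in R$, and put $e=Q(a)/Q'(a)\in\mathfrak{m}$. Then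
\[
Q(a+eY)/Q(a)=1+Y+\sum_{i\ge2}\frac{r_ie^{i-1}}{Q'(a)}\,Y^i ,
\]
and the coefficients in the sum lie in $\mathfrak{m}\subseteq p\mathcal{O}$. Hensel's lemma for $v$ at $Y=-1$ gives a root $y\in\mathcal{O}$, and $a+ey$ is a root of $Q$ in $a+\mathfrak{m}$.

A nonzero integer has $v$-value in $\mathbb{Z}\subseteq\Delta$, so it is not in $\mathfrak{m}$. Every $\gamma\in vK_1$ is of the form $n\gamma'+i$ with $0\le i<n$, and $i\in\Delta$, so $\Gamma_1$ is divisible. Finally let $(x,y)\in B_1$ and $x'\in x+c\mathcal{O}$, $y'\in y+c\mathcal{O}$. By \eqref{eq:lip}, which transfers to $K_1$,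
\[
y'-f(x')=(y'-y)+(y-f(x))+(f(x)-f(x'))\in c\mathcal{O},
\]
so $(x',y')\in B_1$. By \eqref{eq:chain}, $B_1\subseteq R^2$ is invariant under translation by $\mathfrak{m}\times\mathfrak{m}$.
\end{proof}

\subsection{Transfer}

An \emph{enriched valued field} is a three-sorted structure
\[
\mathcal{K}=(K,\,k_K,\,\Gamma_K\cup\{\infty\};\ w,\operatorname{res},b_K)
\]
where $w$ is a henselian valuation on the field $K$ with value group $\Gamma_K$, ring $R_K$, maximal ideal $\mathfrak{m}_K$ and residue field $k_K$ of characteristic $0$; the map $\operatorname{res}$ is the residue map on $R_K$ and $0$ elsewhere; and $b_K\subseteq k_K^2$ is any relation. The sorts $K$ and $k_K$ carry the ring language, and the third sort carries $+,<,0,\infty$. The relation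
\[
B_K=\{(x,y)\in R_K^2:\ (\operatorname{res}x,\operatorname{res}y)\in b_K\}
\]
is definable in $\mathcal{K}$ without parameters. By Lemma~\ref{lem:coarse}, $K_1$ with $w$ and $b$ is an enriched valued field $\mathcal{K}_1$ with $B_{K_1}=B_1$.

\begin{proposition}\label{prop:transfer}
Let $\mathcal{K}$ and $\mathcal{K}'$ be enriched valued fields with nontrivial divisible value groups and $(k_K,b_K)\equiv(k_{K'},b_{K'})$. Then $\mathcal{K}\equiv\mathcal{K}'$.
\end{proposition}

\begin{proof}
An \emph{angular component} is a map $\operatorname{ac}:K\to k_K$ with $\operatorname{ac}(0)=0$ that restricts to a group homomorphism $K^\times\to k_K^\times$ and agrees with $\operatorname{res}$ on $R_K^\times$. Consider the three-sorted language with $w$ and $\operatorname{ac}$, without $\operatorname{res}$ and $b$. By Pas \cite[Thm~4.1]{Pas}, every formula of this language is equivalent to one without quantifiers over the field sort $K$, uniformly in all henselian valued fields of residue characteristic $0$ with an angular component.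

\emph{Step 1: angular components exist after extension.} Replacing $\mathcal{K}$ and $\mathcal{K}'$ by elementary extensions preserves the hypotheses, so we may assume that both are $\aleph_1$-saturated. Let $\gamma\in\Gamma_K$ be nonzero. The conditions $w(t_1)=\gamma$ and $t_{n+1}^{\,n+1}=t_n$ $(n\ge1)$ are finitely satisfiable: choose $t_m$ with $w(t_m)=\gamma/m!$ and define $t_{m-1},\dots,t_1$ downward. By saturation there are $t_n\in K^\times$ satisfying all of them, and $w(t_n)=\gamma/n!$. Then $\frac{a}{n!}\gamma\mapsto t_n^{\,a}$ $(a\in\mathbb{Z})$ is a well-defined homomorphism $\mathbb{Q}\gamma\to K^\times$, because $t_{n+1}^{\,a(n+1)}=t_n^{\,a}$. Doing this for each member of a $\mathbb{Q}$-basis of $\Gamma_K$ and multiplying gives a homomorphism $s:\Gamma_K\to K^\times$ with $w\circ s=\mathrm{id}$. Then $\operatorname{ac}(x)=\operatorname{res}(x/s(w(x)))$ is an angular component. The map $\operatorname{res}$ is definable from $w$ and $\operatorname{ac}$: it equals $\operatorname{ac}(x)$ if $w(x)=0$ and $0$ otherwise. So it suffices to show that $\mathcal{K}$ and $\mathcal{K}'$ satisfy the same sentences in the language with $w$, $\operatorname{ac}$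 and $b$.

\emph{Step 2: field quantifiers can still be eliminated in the presence of $b$.} By induction on formulas it suffices to eliminate one existential field quantifier $\exists x$ from a formula without other field quantifiers. Field terms are polynomials over $\mathbb{Z}$, and a field equation $q=0$ can be written $\operatorname{ac}(q)=0$. So such a formula has the form
\[
\theta\bigl((\operatorname{ac}q_i(x,y))_i,\,(w(q_i(x,y)))_i,\,\xi,\,\eta\bigr)
\]
with finitely many integer polynomials $q_i$, residue variables $\xi$, value variables $\eta$, and $\theta$ a formula that mentions only the residue and value sorts. Its existential quantification over $x$ is equivalent to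
\[
\exists\xi'\,\exists\eta'\Bigl(\theta(\xi',\eta',\xi,\eta)\wedge\exists x\bigwedge_i\bigl(\operatorname{ac}q_i(x,y)=\xi_i'\wedge w(q_i(x,y))=\eta_i'\bigr)\Bigr).
\]
The inner existential formula does not involve $b$, so Pas' theorem applies to it.

\emph{Step 3: sentences.} In a sentence without field quantifiers the only field terms are integers $m$. For $m\neq0$ we have $w(m)=0$ and $\operatorname{ac}(m)=m$, because the residue characteristic is $0$; and $w(0)=\infty$, $\operatorname{ac}(0)=0$. After these substitutions no symbol connects the residue sort and the value sort. A formula in two unconnected sorts is equivalent to a finite disjunction of conjunctions $\alpha(\xi)\wedge\beta(\eta)$ of a formula in each sort: this class of formulas is closed under Boolean operations, and $\exists\xi_1(\alpha\wedge\beta)$ is equivalent to $(\exists\xi_1\alpha)\wedge\beta$, and likewise for $\eta$. So every sentence is equivalent, in both structures, to the same Boolean combination of sentences about the residue field with $b$ and sentences about the value group. The former agree by hypothesis. The latter agree because all nontrivial divisible ordered abelian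 groups are elementarily equivalent.
\end{proof}

\begin{corollary}\label{cor:models}
Let $\mathcal{K}$ be an enriched valued field with $(k_K,b_K)\equiv(k,b)$ and $\Gamma_K$ divisible and nontrivial. Then $(K,B_K)\models T$, and the topologies on $K$ defined by $v$ and by $w$ coincide.
\end{corollary}

\begin{proof}
We have $\mathcal{K}\equiv\mathcal{K}_1$, hence $(K,B_K)\equiv(K_1,B_1)$. The inclusions $\mathfrak{m}_K\subseteq\mathcal{O}_K\subseteq R_K$ are first-order and hold in $\mathcal{K}_1$ by \eqref{eq:chain}. Fix $0\neq a\in\mathfrak{m}_K$. Then $uaR_K\subseteq u\mathcal{O}_K\subseteq uR_K$ for all $u\neq0$, so the two valuations define the same neighborhoods of $0$.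
\end{proof}

\section{A large field with a small dense subfield}\label{sec:pair}

We need a replacement $(N,D)$ for the pair $(\mathbb{Q}_p,\mathbb{Q})$: the field $N$ should be an $\aleph_1$-saturated model of $T$, the subfield $D$ should be dense, and $|N|^{|D|}=|N|$. A Hahn field over $k$ whose value group is a long increasing union of small convex subgroups has a small dense subfield, because a series can be approximated by its truncations. An ultrapower then supplies the saturation.

\subsection*{Cardinals.} Let $\beth_0=\aleph_0$, $\beth_{\alpha+1}=2^{\beth_\alpha}$, with suprema at limits, and put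
\[
\lambda=\beth_{\omega_1},\qquad\mu=2^\lambda .
\]
The cardinal $\lambda$ is a strong limit, that is, $2^\kappa<\lambda$ for $\kappa<\lambda$; this will keep the dense subfield small. It has cofinality $\omega_1$, so every $\omega$-sequence in $\lambda$ takes values in some $\eta<\lambda$, and $|\eta|^{\aleph_0}\le2^{|\eta|+\aleph_0}<\lambda$. Hence $\lambda^{\aleph_0}=\lambda$; this will keep it small after the ultrapower. Also $\mu>\lambda$ and $\mu^\lambda=2^{\lambda\cdot\lambda}=\mu$.

\subsection*{The group.} Let $\Gamma$ be the group of finitely supported functions $\lambda\to\mathbb{Q}$, a nonzero function being positive if its value at the largest point of its support is positive. It is a nontrivial divisible ordered group of cardinality $\lambda$. For $\eta<\lambda$ let $\Gamma_{<\eta}$ be the subgroup of functions supported in $\eta$. Then $|\Gamma_{<\eta}|\le|\eta|+\aleph_0$ and $\Gamma=\bigcup_\eta\Gamma_{<\eta}$. Each $\Gamma_{<\eta}$ is convex: if $0<\gamma$ and the largest point $\zeta$ of the support of $\gamma$ satisfies $\zeta\ge\eta$, then for $\gamma'\in\Gamma_{<\eta}$ the difference $\gamma-\gamma'$ has the positive value $\gamma(\zeta)$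 at the largest point of its support, so $\gamma>\gamma'$.

\subsection*{The Hahn field.} Recall that $k((\Gamma))$ is the field of formal sums $x=\sum_\gamma a_\gamma t^\gamma$ with $a_\gamma\in k$ and well-ordered support, valued by $w(x)=\min\operatorname{supp}x$. It is henselian with residue field $k$ and value group $\Gamma$, and $k((\Gamma'))$ is a subfield for each subgroup $\Gamma'$. Let $H=k((\Gamma))$, an enriched valued field with $b_H=b$, and let $D_0=\bigcup_{\eta<\lambda}k((\Gamma_{<\eta}))$, the union of a chain of subfields.
\begin{itemize}
\item $|H|=\mu$. The upper bound is $|k|^{|\Gamma|}\le(2^{\aleph_0})^\lambda=\mu$. For the lower bound let $e_\eta\in\Gamma$ be the indicator function of $\{\eta\}$. The $e_\eta$ increase with $\eta$, so $\sum_{\eta\in S}t^{e_\eta}$ is an element of $H$ for each $S\subseteq\lambda$.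
\item $|D_0|\le\lambda$, because $|k((\Gamma_{<\eta}))|\le(2^{\aleph_0})^{|\eta|+\aleph_0}=2^{|\eta|+\aleph_0}<\lambda$.
\item $D_0$ is dense in $H$. Let $0\neq x\in H$ and $\delta\in\Gamma$, and let $x'$ be the truncation of $x$ to exponents at most $\delta$. Then $w(x-x')>\delta$, and the support of $x'$ lies in the interval $[w(x),\delta]$. Both endpoints lie in some $\Gamma_{<\eta}$, so $x'\in k((\Gamma_{<\eta}))$ by convexity.
\item $D_0$ contains $k$ and all $t^\gamma$, so it has residue field $k$ and value group $\Gamma$.
\end{itemize}

\subsection*{The pair $(N,D)$.} Let $\mathcal{N}$ be the ultrapower of the enriched valued field $H$ by a nonprincipal ultrafilter $\mathcal{U}'$ on $\omega$, with field sort $N$, and let $D=D_0^\omega/\mathcal{U}'\subseteq N$. Such an ultrapower of a structure in a countable language is $\aleph_1$-saturated. We have $\mu\le|N|\le\mu^{\aleph_0}=\mu$ and $|D|\le\lambda^{\aleph_0}=\lambda$. By \L o\'s' theorem $(k_N,b_N)\equiv(k,b)$ and $\Gamma_N$ is divisible and nontrivial, so $(N,B_N)\models T$ by Corollary~\ref{cor:models}. By \L o\'s' theorem for $H$ with a predicate for $D_0$, the set $D$ is a dense subfield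 of $N$ with $w(D^\times)=\Gamma_N$ and $\operatorname{res}(D\cap R_N)=k_N$.

From now on $\operatorname{cl}$ is taken in $N$. Call $K'$ \emph{admissible} if it is closed and $D\subseteq K'\subseteq N$. All admissible fields are models of $T$, so the recursion in the next section may admit and forbid elements freely. They are not saturated in general, but they inherit from $N$ the consequence of saturation that we need.

\begin{lemma}\label{lem:adm}
Let $K'$ be admissible.
\begin{enumerate}
\item[(a)] $(K',B_N\cap K'^2)\models T$. Moreover $K'\preceq N$ as rings, $\mathcal{O}_{K'}=\mathcal{O}_N\cap K'$, the field $K'$ is dense in $N$, and for every $u\in N^\times$ there is $u'\in K'$ with $v(u')=v(u)$.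
\item[(b)] If $T_0\supseteq T_1\supseteq\cdots$ are nonempty semialgebraic subsets of $K'$, then $\bigcap_nT_n\neq\emptyset$. If every $T_n$ is infinite, then $\bigcap_nT_n$ contains a ball.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The restriction of $w$ to $K'$ is henselian: the root in $N$ that Hensel's lemma provides for a polynomial over $R_N\cap K'$ is algebraic over $K'$, so it lies in $K'$. Since $K'\supseteq D$, the residue field is $k_N$ and the value group is $\Gamma_N$. With $b_{K'}=b_N$ we obtain an enriched valued field with $B_{K'}=B_N\cap K'^2$, and Corollary~\ref{cor:models} applies. Then $K'\preceq N$ by (P3), and $\mathcal{O}_{K'}=\mathcal{O}_N\cap K'$ because $\mathcal{O}$ is given by a ring formula. Density is inherited from $D$. Given $u\in N^\times$, choose $u'\in K'$ in the ball $u+pu\mathcal{O}_N$; then $v(u')=v(u)$.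

(b) If some $T_n$ is finite, the sequence is eventually constant and there is nothing more to prove. Otherwise write $T_n=\theta_n(K',c_n)$ with ring formulas $\theta_n$. Each $T_n$ contains a ball by (P1). As $K'\preceq N$, the sets $\theta_n(N,c_n)$ decrease and each contains a ball. So the conditions $u\neq0$ and $z+u\mathcal{O}_N\subseteq\theta_n(N,c_n)$ $(n<\omega)$ on $(z,u)$ are finitely satisfiable, and by $\aleph_1$-saturation some $z,u\in N$ satisfy all of them. By (a) there are $u'\in K'$ with $v(u')=v(u)$ and $z'\in K'\cap(z+u\mathcal{O}_N)$. Then $z'+u'\mathcal{O}_{K'}\subseteq\theta_n(N,c_n)\cap K'=T_n$ for all $n$.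
\end{proof}

\section{Construction of $\mathbb{K}$}\label{sec:construction}

A \emph{candidate} is a pair $(U,h)$ where $U$ is a ball of $N$ and $h:D\cap U\to N$ is any function. For $x\in U$ and $y\in N$ we say that $h$ \emph{has limit $y$ at $x$} if for every $\varepsilon\in N^\times$ there is $\delta\in N^\times$ with $h(d)\in y+\varepsilon\mathcal{O}_N$ for all $d\in D\cap U\cap(x+\delta\mathcal{O}_N)$; the point $d=x$ is not excluded. The limit is unique because $D$ is dense. Let $E_h\subseteq U$ be the set of points where $h$ has a limit, and let $\bar h:E_h\to N$ be the limit.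

There are at most $\mu$ balls and at most $\mu^\lambda=\mu$ functions on each $D\cap U$, so at most $\mu$ candidates. Fix an enumeration $(U_\alpha,h_\alpha)_{\alpha<\mu}$ in which every candidate occurs infinitely often; it exists because $\mu\cdot\aleph_0=\mu$.

For each candidate we want one of two outcomes: either $h$ does not extend to a function $U\cap\mathbb{K}\to\mathbb{K}$ that is continuous off a finite set, or infinitely many points of the graph of $\bar h$ above $\mathbb{K}$ lie on one algebraic curve over $\mathbb{K}$. The step of Example~\ref{ex:omit} works when $\bar h$ has a suitable transcendental value (Case 1). It is unavailable for $h(d)=d^2$, where $E_h=U$ and $\bar h(x)=x^2$; for such $h$ we aim at the second outcome (Case 2). It is also unavailable when $E_h$ is small, for instance when $h$ takes the values $0$ and $1$, each on a dense subset of $U$, so that $E_h=\emptyset$; then we admit points where $h$ has no limit (Case 3).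

We define increasing sequences $(A_\alpha)_{\alpha\le\mu}$ and $(F_\alpha)_{\alpha\le\mu}$ of subsets of $N$, the admitted and the forbidden elements, such that
\begin{equation}\label{eq:inv}
A_\alpha\text{ is closed},\qquad A_\alpha\cap F_\alpha=\emptyset,\qquad |A_\alpha|+|F_\alpha|\le\lambda+|\alpha| .
\end{equation}
Start with $A_0=\operatorname{cl}(D)$ and $F_0=\emptyset$. At limit ordinals take unions; \eqref{eq:inv} is preserved since $\operatorname{cl}$ is finitary, the sequences increase, and $|\alpha|\cdot(\lambda+|\alpha|)=\lambda+|\alpha|$. At stage $\alpha<\mu$ write $A=A_\alpha$, $F=F_\alpha$, $(U,h)=(U_\alpha,h_\alpha)$ and $G=\operatorname{cl}(A\cup F)$. The set $G$ is infinite, $|G|\le\lambda+|\alpha|<\mu$, and $|\operatorname{cl}(G\cup S)|=|G|$ for finite $S$.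

\medskip
\noindent\textbf{Case 1:} \emph{there is $x\in E_h\setminus G$ with $\bar h(x)\notin\operatorname{cl}(A\cup\{x\})$.} Choose such an $x$ and put $A_{\alpha+1}=\operatorname{cl}(A\cup\{x\})$, $F_{\alpha+1}=F\cup\{\bar h(x)\}$.

\medskip
\noindent\textbf{Case 2:} \emph{Case 1 fails and $|E_h|>|G|$.} By \eqref{eq:poly}, $E_h\setminus G$ is the union of the sets $C_P=\{x\in E_h\setminus G:P(x,\bar h(x))=0\}$ over the nonzero $P\in A[X,Y]$. There are at most $|G|$ such $P$ and $|E_h\setminus G|>|G|=|G|\cdot|G|$, so $|C_P|>|G|$ for some $P$. Fix such a $P$, choose inductively $x_n\in C_P\setminus\operatorname{cl}(G\cup\{x_i:i<n\})$ for $n<\omega$, and put $A_{\alpha+1}=\operatorname{cl}(A\cup\{x_n:n<\omega\})$, $F_{\alpha+1}=F$.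

\medskip
\noindent\textbf{Case 3:} \emph{Case 1 fails and $|E_h|\le|G|$.} We have $|U|=|\mathcal{O}_N|=\mu$, since every element of $N^\times$ or its inverse lies in $\mathcal{O}_N$. Choose inductively $x_n\in U\setminus\bigl(E_h\cup\operatorname{cl}(G\cup\{x_i:i<n\})\bigr)$ for $n<\omega$, and put $A_{\alpha+1}=\operatorname{cl}(A\cup\{x_n:n<\omega\})$, $F_{\alpha+1}=F$.

\medskip
In all cases $A_{\alpha+1}\cap G=A$ by Lemma~\ref{lem:free}. As $F\subseteq G$ and $A\cap F=\emptyset$, this gives $A_{\alpha+1}\cap F=\emptyset$, and in Case 1 also $\bar h(x)\notin A_{\alpha+1}$. At most countably many generators are added, so \eqref{eq:inv} holds at $\alpha+1$. Put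
\[
\mathbb{K}=A_\mu,\qquad B=B_N\cap\mathbb{K}^2 .
\]
The field $\mathbb{K}$ is admissible and disjoint from $F_\mu$. By Lemma~\ref{lem:adm}(a), $(\mathbb{K},B)\models T$.

\begin{lemma}\label{lem:local}
Let $(\mathbb{K},\mathcal{L}')$ be a $P$-minimal expansion of the ring $\mathbb{K}$, let $V\subseteq\mathbb{K}$ be a ball and $g:V\to\mathbb{K}$ an $\mathcal{L}'$-definable function. Then there are a nonzero $P\in\mathbb{K}[X,Y]$ and a ball $V'\subseteq V$ with $P(x,g(x))=0$ for all $x\in V'$.
\end{lemma}

\begin{proof}
Write $V=a+u\mathcal{O}_{\mathbb{K}}$ and let $U=a+u\mathcal{O}_N$. Then $U\cap\mathbb{K}=V$ and $D\cap U=D\cap V$, so $(U,h)$ with $h=g|_{D\cap V}$ is a candidate. By Lemma~\ref{lem:cont}, $g$ is continuous off a finite set $Q\subseteq V$. We claim that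
\begin{equation}\label{eq:limit}
V\setminus Q\subseteq E_h\quad\text{and}\quad\bar h=g\text{ on }V\setminus Q .
\end{equation}
Let $x\in V\setminus Q$ and $\varepsilon\in N^\times$. Take $\varepsilon'\in\mathbb{K}$ with $v(\varepsilon')=v(\varepsilon)$ by Lemma~\ref{lem:adm}(a). Continuity gives $\delta\in\mathbb{K}^\times$ with $g(x')\in g(x)+\varepsilon'\mathcal{O}_{\mathbb{K}}$ for $x'\in V\cap(x+\delta\mathcal{O}_{\mathbb{K}})$. Every $d\in D\cap U\cap(x+\delta\mathcal{O}_N)$ is such an $x'$, so $h(d)\in g(x)+\varepsilon\mathcal{O}_N$. This proves \eqref{eq:limit}.

Consider the infinitely many stages at which $(U,h)$ occurs. A stage $\alpha$ in Case 1 yields $x\in U\cap\mathbb{K}=V$ with $\bar h(x)\in F_\mu$, so $\bar h(x)\notin\mathbb{K}$, and $x\in Q$ by \eqref{eq:limit}. This $x$ lies in $A_{\alpha+1}\setminus A_\alpha$, so different stages yield different points, and at most $|Q|$ of the stages are in Case 1. A stage in Case 3 would yield infinitely many points of $V\setminus E_h\subseteq Q$, which is impossible. Hence some stage is in Case 2. It yields a nonzero $P\in\mathbb{K}[X,Y]$ and distinct points $x_n\in V$ with $P(x_n,\bar h(x_n))=0$,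 and $\bar h(x_n)=g(x_n)$ whenever $x_n\notin Q$. So the $\mathcal{L}'$-definable set $\{x\in V:P(x,g(x))=0\}$ is infinite, and it contains a ball.
\end{proof}

\section{One polynomial for the whole line}\label{sec:global}

Lemma~\ref{lem:local} makes $g$ algebraic near the points of a dense open set, with polynomials that depend on the point and may have unbounded degree. Lemma~\ref{lem:adm}(b) bounds the degree. To see that finitely many polynomials suffice we would like to apply Lemma~\ref{lem:locconst} to their coefficients, but no definable choice of a polynomial at each point is available. We therefore attach to each point the vector space of all polynomials of bounded degree that work near it, which is canonical.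

\begin{proposition}\label{prop:global}
Let $(\mathbb{K},\mathcal{L}')$ be a $P$-minimal expansion of the ring $\mathbb{K}$, and let $g:X\to\mathbb{K}$ with $X\subseteq\mathbb{K}$ be $\mathcal{L}'$-definable. Then there is a nonzero $P\in\mathbb{K}[X,Y]$ with $P(x,g(x))=0$ for all $x$ in the domain of $g$.
\end{proposition}

\begin{proof}
Extend $g$ by $0$ to all of $\mathbb{K}$. Identify the space $\mathrm{Pol}_d$ of polynomials in two variables of degree at most $d$ with $\mathbb{K}^M$, $M=\binom{d+2}{2}$, by the monomial basis. For $x\in\mathbb{K}$ let
\[
I^d_x=\{P\in\mathrm{Pol}_d:\ \exists u\neq0\ \forall x'\in x+u\mathcal{O}\ \ P(x',g(x'))=0\}.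
\]
This is a definable family of linear subspaces, as two balls containing $x$ are nested. The set $Z_d=\{x:I^d_x\neq0\}$ is definable, and it increases with $d$. Let $W_d=\operatorname{int}(\mathbb{K}\setminus Z_d)$. The sets $W_d$ are open, decreasing, and semialgebraic by $P$-minimality.

\emph{Step 1: some $W_d$ is empty.} Otherwise all $W_d$ are nonempty and open, hence infinite, and $\bigcap_dW_d$ contains a ball $V$ by Lemma~\ref{lem:adm}(b). Lemma~\ref{lem:local} gives a ball $V'\subseteq V$ and $P\neq0$ vanishing on the graph of $g|_{V'}$. Then $V'\subseteq Z_{\deg P}$, while $V'\subseteq W_{\deg P}\subseteq\mathbb{K}\setminus Z_{\deg P}$, a contradiction.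

\emph{Step 2: $x\mapsto I_x$ is locally constant off a finite set.} Fix $d$ with $W_d=\emptyset$ and write $I_x=I_x^d$. The set $\mathbb{K}\setminus Z_d$ contains no ball, so it is finite. For $x\in Z_d$ take a basis of $I_x$, a ball around $x$ for each basis element, and let $V_x$ be the smallest of these balls. All $P\in I_x$ vanish on the graph of $g|_{V_x}$, so $I_x\subseteq I_{x'}$ for $x'\in V_x$. For $1\le j\le M$ let $Y_j$ be the interior of the definable set $\{x:\dim I_x=j\}$. These definable sets cover $Z_d$, so by \eqref{eq:int} the set $L=\mathbb{K}\setminus\bigcup_jY_j$ is finite. For $x\in Y_j$ and $x'$ in the open set $V_x\cap Y_j$ we have $I_x\subseteq I_{x'}$ with equal dimensions, so $I_x=I_{x'}$.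

\emph{Step 3: finitely many spaces.} A $j$-dimensional subspace of $\mathbb{K}^M$ is the row space of exactly one $j\times M$ matrix in reduced row echelon form. The entries of this matrix for $I_x$ are definable, locally constant functions on the open set $Y_j$, so they have finite image by Lemma~\ref{lem:locconst}. Hence $\{I_x:x\notin L\}$ is a finite set of nonzero spaces. Choose a nonzero polynomial in each of them, and let $P$ be the product of these polynomials and of the factors $X-e$, $e\in L$. For $x\notin L$ the polynomial chosen in $I_x$ vanishes at $(x,g(x))$, and for $x\in L$ the factor $X-x$ does.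
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Since $(\mathbb{K},B)\models T$, Proposition~\ref{prop:T}(a),(b) show that $\mathbb{K}\equiv\mathbb{Q}_p$, that $(\mathbb{K},B)$ is $P$-minimal, and that $B\subseteq\mathcal{O}^2$ has nonempty fibers over $\mathcal{O}$. Suppose that $g:\mathcal{O}\to\mathbb{K}$ is definable in a $P$-minimal expansion of $(\mathbb{K},B)$ and $g(x)\in B_x$ for all $x$. Let $P$ be as in Proposition~\ref{prop:global}. The coefficients of $P$ and the values $y=g(x)$ witness $\sigma_{\deg P}$ in $(\mathbb{K},B)$, contradicting Proposition~\ref{prop:T}(c). Finally, the projection of $B\subseteq\mathbb{K}^{1+1}$ is $\mathcal{O}$, so definable Skolem functions in a $P$-minimal expansion would provide such a $g$.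
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) Let $P$ be as in Proposition~\ref{prop:global}, let $r=\max(1,\deg_YP)$, and let $C$ be the set of $x\in\mathbb{K}$ such that $P(x,Y)$ is not the zero polynomial. Some coefficient of $P$ as a polynomial in $Y$ is a nonzero polynomial in the first variable, so $\mathbb{K}\setminus C$ is finite. The semialgebraic set of tuples $(x,y_1,\dots,y_r)$ with $x\in C$ such that every root of $P(x,Y)$ in $\mathbb{K}$ is among the $y_i$ projects onto $C$, as there are at most $r$ roots. By (P4) there are semialgebraic functions $\xi_1,\dots,\xi_r$ on $C$ such that every root of $P(x,Y)$ is some $\xi_i(x)$. The sets $X_i=\{x\in X\cap C:g(x)=\xi_i(x)\}$ are definable subsets of $\mathbb{K}$, hence semialgebraic, and they cover $X\cap C$. The graph of $g$ is the union of the graphs of the $\xi_i|_{X_i}$ and a finite set.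

(2) Let $(\mathbb{K},\mathcal{L}')$ be $P$-minimal with definable Skolem functions. We use induction on $n$; the case $n=1$ is $P$-minimality. Let $X\subseteq\mathbb{K}^{1+n}$ be definable. Its fibers $X_a\subseteq\mathbb{K}^n$, $a\in\mathbb{K}$, are semialgebraic by induction. We have to bound the formulas that define the fibers, and then choose their parameters semialgebraically in $a$. Let $(\psi_i(y,z))_{i<\omega}$ list the parameter-free ring formulas with $y$ an $n$-tuple and $z$ a nonempty tuple whose length depends on $i$. The sets
\[
T_i=\{a\in\mathbb{K}:\ \exists z\ \ X_a=\psi_i(\mathbb{K},z)\}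
\]
are definable subsets of $\mathbb{K}$, hence semialgebraic, and $\bigcup_iT_i=\mathbb{K}$. The complements of $T_0\cup\dots\cup T_m$ form a decreasing sequence of semialgebraic sets with empty intersection, so by Lemma~\ref{lem:adm}(b) one of them is empty: $T_0\cup\dots\cup T_m=\mathbb{K}$ for some $m$. Skolem functions give definable maps $c_i$ on $T_i$ with $X_a=\psi_i(\mathbb{K},c_i(a))$. The coordinates of $c_i$ are functions of one variable, so they are semialgebraic by (1). Hence
\[
X=\bigcup_{i\le m}\{(a,y):\ a\in T_i\text{ and }\psi_i(y,c_i(a))\}
\]
is semialgebraic.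

For the equivalence, let $(\mathbb{K},\mathcal{L})$ be a $P$-minimal expansion of the ring. If all its definable sets are semialgebraic, it has definable Skolem functions itself by (P4). Conversely, if it has a $P$-minimal expansion with definable Skolem functions, then (2) applies to that expansion, whose definable sets include the $\mathcal{L}$-definable ones. Finally, $(\mathbb{K},B)$ is $P$-minimal by Theorem~\ref{thm:A}. If $B$ were semialgebraic, (P4) would give a semialgebraic section over $\mathcal{O}$, contradicting Theorem~\ref{thm:A} with $(\mathbb{K},B)$ itself as the expansion.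
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
We have $(K_1,B_1)\equiv(\mathbb{K},B)$, and $(\mathbb{K},B)$ has no $P$-minimal expansion with definable Skolem functions. Consider $K_1$ in the language $\mathcal{L}_{\mathrm{an}}\cup\{c,B\}$, with $B$ interpreted as $B_1$. This is an expansion of $(K_1,B_1)$ with the same definable sets as $(K_1,\mathcal{L}_{\mathrm{an}})$, and it is $P$-minimal by \eqref{eq:B1} and Lemma~\ref{lem:reduct}. It remains to see that $(K_1,\mathcal{L}_{\mathrm{an}})$ has definable Skolem functions. A definable subset of $K_1^{n+m}$ has the form $\{(x,y):\varphi(z_0,x,y)\}$ with $\varphi$ a parameter-free $\mathcal{L}_{\mathrm{an}}$-formula and $z_0$ a tuple in $K_1$. Since $(\mathbb{Q}_p,\mathcal{L}_{\mathrm{an}})$ has definable Skolem functions \cite{DvdD}, there are a formula $\chi$ and parameters $a$ in $\mathbb{Q}_p$ such that $\chi(z,x,y,a)$ defines a function $y=s(z,x)$ on $\{(z,x):\exists y\,\varphi(z,x,y)\}$ with $\varphi(z,x,s(z,x))$. This is a first-order statement about $a$, so it holds in the ultrapower $K_1$, and $x\mapsto s(z_0,x)$ is the required function.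
\end{proof}

\begin{remark}
No model $(K,B)$ of $T$ has an $\mathcal{L}_B$-definable section of $B$ over $\mathcal{O}$. Indeed, if $\chi(x,y,a)$ defined one, the sentence ``for some $z$, the formula $\chi(x,y,z)$ defines a section of $B$ over $\mathcal{O}$'' would belong to $T$ and hold in $(\mathbb{K},B)$, contradicting Theorem~\ref{thm:A}. So all models of $T$ lack definable Skolem functions; what depends on the model is whether a $P$-minimal expansion can supply them.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CN} Pablo Cubides Kovacsics and Kien Huu Nguyen, \emph{An example of a $P$-minimal structure without definable Skolem functions}, arXiv:1605.00945 (2016).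

\bibitem{DvdD} Denef and van den Dries, Ann. of Math. 128 (1988).

\bibitem{vdD} van den Dries, J. Symbolic Logic 49 (1984).

\bibitem{vdDHM} van den Dries, Haskell and Macpherson, \emph{One-dimensional $p$-adic subanalytic sets}, J. London Math. Soc. 59 (1999).

\bibitem{Mac} Macintyre, J. Symbolic Logic (1976).

\bibitem{Pas} Pas, J. reine angew. Math. 399 (1989).

\bibitem{PR} Prestel and Roquette, Lecture Notes in Mathematics 1050.

\end{thebibliography}
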